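# Closed totally geodesic 3-manifolds in hyperbolic complements of 2-tori

## 1. The guess "no", and what simple connectivity forbids

Let $X$ be a closed, smooth, simply connected $4$-manifold and let $L=T_1\sqcup\dots\sqcup T_k\subset X$ be a link of $2$-tori, that is, a finite disjoint union of smoothly embedded $2$-tori. We call $X\setminus L$ a hyperbolic link complement if it admits a complete hyperbolic metric of finite volume. A closed embedded totally geodesic hyperbolic $3$-manifold in $X\setminus L$ is a compact $3$-dimensional submanifold $N$ without boundary that is totally geodesic for this metric, so that $N$ with the induced metric is a closed hyperbolic $3$-manifold. The question, taken from Casandra D. Monroe, "Branched Bending in Finite-Volume Hyperbolic Manifolds", arXiv:2604.22004 (2026), is whether any such triple $(X,L,N)$ exists.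

The first guess is "no". The model in dimension three is the Menasco–Reid conjecture, which asserts that the complement of a hyperbolic knot in $S^3$ contains no closed embedded totally geodesic surface; our question is a higher-dimensional analogue. One can also argue loosely for "no": $N$ is rigid and carries a large fundamental group, while filling in the tori must kill everything on both sides of $N$. Let us test the guess.

**Test in dimension two.** Replace $X$ by $S^2$ and $L$ by finitely many points. In the upper half-plane take the quadrilateral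
$$\mathrm{Re}\,z\ge 0,\qquad 1\le|z|\le 2,\qquad |z-\tfrac32|\ge\tfrac12 .$$
It has right angles at $i$ and $2i$ and ideal vertices at $1$ and $2$ (the circle $|z-\frac32|=\frac12$ is tangent to $|z|=1$ at $1$ and to $|z|=2$ at $2$). Glue two copies along the three sides not on $\mathrm{Re}\,z=0$. The result is a complete hyperbolic surface with two cusps and one closed geodesic as boundary. Doubling it gives $S^2$ minus four points, containing a simple closed geodesic. So in dimension two the answer is "yes", and the example is a mirror double.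

**Test by elementary topology.** What does simple connectivity forbid? It forces $N$ to separate, and it bounds the number of components of $N$. It does nothing more drastic:

**Proposition C.** Let $X\setminus L$ be any hyperbolic link complement as above and $N$ a closed embedded totally geodesic $3$-manifold in it with $m$ components. Then each component is orientable and separates $X$, and $m\le\chi(X)-1=b_2(X)+1$.

**Step 1: each component separates.** Since $H_1(X;\mathbb Z/2)=0$, every loop in $X$ has zero mod-$2$ intersection number with each component $N_0$ of $N$. If $X\setminus N_0$ were connected, we could join the two sides of a small arc crossing $N_0$ once and get a loop meeting $N_0$ transversally exactly once, a contradiction. If $N_0$ were one-sided, a tubular neighborhood minus $N_0$ would be connected and $N_0$ would not separate. So $N_0$ is two-sided in the orientable manifold $X$, hence orientable.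

**Step 2: count the pieces.** The tori have codimension $2$ and are disjoint from $N$, so removing them disconnects nothing: $X\setminus L$ is connected, and each component of $N$ separates it. Cut $X\setminus L$ along $N$. The dual graph (pieces as vertices, components of $N$ as edges) is connected and each of its $m$ edges disconnects it, so it is a tree, with $m+1$ vertices. Thus there are $m+1$ pieces $B$, each a complete finite-volume hyperbolic manifold with compact totally geodesic boundary.

**Step 3: each piece has $\chi\geq1$.** Gauss–Bonnet for a complete finite-volume hyperbolic $4$-manifold $Y$ says $\chi(Y)=\frac{3}{4\pi^2}\mathrm{vol}(Y)$. Apply it to the double of $B$ along $\partial B$. As $\chi(\partial B)=0$, the double has Euler characteristic $2\chi(B)$, and it has volume $2\,\mathrm{vol}(B)$. So $\chi(B)=\frac3{4\pi^2}\mathrm{vol}(B)>0$, and being an integer, $\chi(B)\ge1$.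

**Step 4: add up.** Closed $3$-manifolds and tori have Euler characteristic $0$, so $\chi(X)=\chi(X\setminus L)=\sum_B\chi(B)\ge m+1$. Since $X$ is simply connected, $\chi(X)=2+b_2(X)$. $\blacksquare$

For the simplest manifold, $X=S^4$, this says $m\le 1$, and if $m=1$ then both pieces have $\chi=1$. No contradiction appears. So the tests do not support "no", and in fact the guess is wrong.

**Theorem A.** There is a closed smooth simply connected $4$-manifold $X$ and a link $L\subset X$ of $48$ two-tori such that $X\setminus L$ is a hyperbolic link complement containing a connected closed embedded totally geodesic hyperbolic $3$-manifold $N$. Moreover $b_2(X)=30$ and $\sigma(X)=0$.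

**Theorem B.** There are a fixed hyperbolic $4$-manifold $M\supset N$ as in Theorem A and infinitely many pairs $(X_n,L_n)$, pairwise non-diffeomorphic as pairs, with $X_n$ closed smooth simply connected, $b_2(X_n)=30$, $\sigma(X_n)=0$, $L_n$ a link of $48$ tori, and $X_n\setminus L_n\cong M$.

## 2. Cusp fillings and mirror doubles

By Proposition C, a connected $N$ cuts $X$ into two halves. The dimension-two example suggests making both halves from one hyperbolic manifold $A$ with boundary $N$.

**Definition (filling).** Let $A$ be an oriented complete finite-volume hyperbolic $4$-manifold with compact totally geodesic boundary, all of whose cusp cross-sections are flat $3$-tori. Truncating the cusps gives a compact manifold with extra boundary tori $\mathbb R^3/\Lambda$, one per cusp. A slope at the cusp is a primitive vector $s\in\Lambda$, taken up to sign. Filling along $s$ means gluing $D^2\times T^2$ to $\mathbb R^3/\Lambda$ by a linear identification of $3$-tori that carries the class of $\partial D^2$, the meridian, to $s$. The torus $\{0\}\times T^2$ is the core. Two linear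 gluings with the same $\pm s$ differ by a linear map $(\theta,\phi)\mapsto(\pm\theta+a\cdot\phi,B\phi)$ of $\partial D^2\times T^2$, which extends over $D^2\times T^2$, so the result depends only on $\pm s$.

Relative to its boundary, $D^2\times T^2$ is built from one $2$-handle attached along $\partial D^2$, then two $3$-handles and a $4$-handle. So filling along $s$ divides the fundamental group by the normal closure of $s$, and removing the cores gives back the cusps.

**Example (filling two copies differently).** Here is the three-dimensional toy, with solid tori. Let $A=T^2\times[0,\infty)$, viewed only topologically; filling its end along a primitive $s\in\mathbb Z^2$ gives a solid torus $A_s$ with boundary $N=T^2$. Two copies filled along the same slope glue to $S^1\times S^2$, with $\pi_1=\mathbb Z$. If instead we fill along $(1,0)$ and $(0,1)$, we get $S^3$. Two different slopes at the same cusp kill more than one.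

**Lemma 2.1 (mirror doubles).** Let $A_s$ be a filling of all cusps of $A$, with $N=\partial A$ connected. Then $A_s\cup_NA_s$ is simply connected if and only if $A_s$ is.

Indeed, folding gives a map $A_s\cup_NA_s\to A_s$ which is the identity on one copy, so $\pi_1(A_s)$ is a quotient of $\pi_1$ of the double. Conversely, van Kampen applied to two simply connected pieces with connected intersection gives the trivial group.

So the sensible first attempt is this: construct $A$ with connected boundary and torus cusps, choose one slope per cusp so that $\pi_1(A_s)=1$, and double. We shall build $A$ from a Coxeter polytope, find a natural choice $s$ of slopes that kills a large part of $\pi_1(A)$, and see in Section 11 that $\pi_1(A_s)$ still maps onto $\mathbb Z/2$. The way past that point is to fill the second copy along other slopes $s'$, arranged so that the two copies of $\pi_1(A)$ inside $\pi_1(X)$ become equal; then each cusp has two killed slopes, as in the toy example.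

Throughout, $\{i,j,k\}=\{1,2,3\}$; $y^g=gyg^{-1}$; $[a,b]=aba^{-1}b^{-1}$; $r_\alpha$ is the reflection in $\alpha^\perp$.

## 3. Textbook facts on hyperbolic reflections and Coxeter groups

**Upper half-space.** We use $\mathbb H^4=\{(x,t):x\in\mathbb R^3,\ t>0\}$. Hyperplanes are vertical planes and hemispheres $|x-p|^2+t^2=r^2$, and angles are Euclidean. For two hemispheres with centers $p,p'$ and radii $r,r'$, the unit normals pointing away from the centers at a common point have inner product $\frac{r^2+r'^2-|p-p'|^2}{2rr'}$. So they are orthogonal iff $|p-p'|^2=r^2+r'^2$, and they are disjoint if $|p-p'|>r+r'$. For a hemisphere with center $p$, radius $r$, and a vertical plane at distance $d<r$ from $p$, consider the region outside the ball and on the side of the plane that contains $p$. The inner product of the two inward unit normals is $-d/r$, so the interior dihedral angle $\theta$ satisfies $\cos\theta=d/r$. If $d>r$ the two are disjoint.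

**Polyhedron theorem** (Vinberg; Ratcliffe, *Foundations of Hyperbolic Manifolds*, Thms 7.1.3, 7.1.4). Let $P$ be a finite-sided, finite-volume convex polyhedron whose dihedral angles are submultiples of $\pi$. The group generated by the reflections in its sides is discrete and the translates of $P$ ("chambers") tessellate. The group is simply transitive on chambers. It is a Coxeter group, with relations $s^2=1$ and $(ss')^m=1$ for adjacent sides at angle $\pi/m$. $P$ is a strict fundamental domain: each orbit meets $P$ in exactly one point. The stabilizer of a point of $P$ is generated by the reflections in the walls through it.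

**Example (the strip).** In one dimension take $[-1,1]\subset\mathbb R$ with the reflections $d^+:x\mapsto 2-x$ and $d^-:x\mapsto-2-x$. They generate the infinite dihedral group, with no relation between $d^+$ and $d^-$. Since $d^+d^-$ is $x\mapsto x+4$, the elements are $x\mapsto x+4n$ and $x\mapsto -x+2+4n$, $n\in\mathbb Z$.

**Coxeter groups.** A subset $S$ of the generators of a Coxeter group generates a subgroup $W_S$ (a standard parabolic subgroup), presented by the relations that involve $S$ only. If $W_S$ is finite and $\alpha_s$ ($s\in S$) are linearly independent vectors of equal length in a Euclidean space with angle $\pi-\pi/m(s,s')$ between $\alpha_s$ and $\alpha_{s'}$, then $s\mapsto r_{\alpha_s}$ is faithful, being the geometric representation plus a trivial summand. The rational Euler characteristic of a Coxeter group is $\sum_S(-1)^{|S|}/|W_S|$ over the subsets $S$ with $W_S$ finite. In a finite reflection group, the stabilizer of a vector is generated by the reflections that fix it.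

## 4. A polytope with fourteen walls

Let $\mathcal V=\{v\in\{\pm1\}^3:v_1v_2v_3=1\}$. It has four elements, $(1,1,1)$, $(1,-1,-1)$, $(-1,1,-1)$, $(-1,-1,1)$. Two distinct ones agree in exactly one coordinate, so $v\cdot u=-1$; three of them agree nowhere. Our walls are

- $d_i^{\pm}$: $x_i=\pm1$;
- $c_v$: $|x-\frac v2|^2+t^2=1$ for $v\in\mathcal V$;
- $T_v$: $|x+v|^2+t^2=\frac74$ for $v\in\mathcal V$,

and
$$P=\{\,|x_i|\le 1,\ |x-\tfrac v2|^2+t^2\ge 1,\ |x+v|^2+t^2\ge\tfrac74\ \text{ for all } i,v\,\}.$$
The walls $d$ give a cubical cusp at $\infty$, the walls $T$ become the boundary hyperplanes, and the walls $c$ hold the rest together.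

**Step 1: mutual positions.** This computes every angle.

- $d_i^\epsilon\perp d_j^{\epsilon'}$ for $i\ne j$; $d_i^+$ and $d_i^-$ do not meet (they are tangent at $\infty$).
- $c_v\perp c_u$ for $u\ne v$: the squared center distance is $\frac84=2=1+1$.
- $c_v$ and $d_i^{v_i}$ make interior angle $\pi/3$ (center at depth $\frac12$ inside, radius $1$); $c_v$ and $d_i^{-v_i}$ are disjoint since $\frac32>1$.
- $T_v\perp d_i^{-v_i}$, as the center $-v$ lies on that plane; $T_v$ and $d_i^{v_i}$ are disjoint since $2>\frac{\sqrt7}2$.
- $T_v$ and $c_v$ are disjoint: squared distance $\frac{27}4=6.75>(1+\frac{\sqrt7}2)^2$, which is less than $5.4$. For $u\ne v$, $T_v\perp c_u$: squared distance $|v+\frac u2|^2=3+\frac34+v\cdot u=\frac{11}4=1+\frac74$.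
- $T_v$ and $T_u$ are disjoint for $u\ne v$: squared distance $8>7=(2\cdot\frac{\sqrt7}{2})^2$.

**Step 2: walls that meet carry adjacent sides.** This is needed so that the Coxeter relations are exactly those read off in Step 1. The group of order $24$ generated by coordinate permutations and even sign changes preserves $\mathcal V$ and $P$. It is transitive on each type of intersecting pair. For the pairs $(d_i^\epsilon,d_j^{\epsilon'})$, the sign of the third coordinate can absorb parity. A pair $\{c_v,c_u\}$ is determined by the coordinate where $v,u$ agree and the sign there. For the three types that contain $c_v$ or $T_v$ together with $d_i$ or $c_u$, use that the group is transitive on $\mathcal V$ and that the stabilizer of $(1,1,1)$ is $S_3$. So one pair of each type suffices. It is enough to exhibit a point of $P$ lying on these two walls and no other: near it, $P$ is the intersection of two half-spaces. Let $v=(1,1,1)$, $u=(1,-1,-1)$, $w=(-1,1,-1)$, $w'=(-1,-1,1)$. The columns list $|x-\frac\bullet2|^2+t^2$ (to be compared with $1$) and $|x+\bullet|^2+t^2$ (to be compared with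 $\frac74$), for $\bullet=v,u,w,w'$.

| pair | point $(x;t^2)$ | $c$-values | $T$-values |
|---|---|---|---|
| $d_1^+,d_2^+$ | $(1,1,0;4)$ | all $\ge4$ | all $\ge4$ |
| $c_v,c_u$ | $(\frac12,0,0;\frac12)$ | $1,\ 1,\ 2,\ 2$ | $\frac{19}4,\frac{19}4,\frac{11}4,\frac{11}4$ |
| $c_v,d_1^+$ | $(1,\frac12,\frac12;\frac34)$ | $1,\ 3,\ 4,\ 4$ | $\frac{37}4,\frac{21}4,\frac{13}4,\frac{13}4$ |
| $T_v,d_1^-$ | $(-1,-\frac12,-\frac12;\frac54)$ | all $\ge\frac54$ | $\frac74,\frac{23}4,\frac{31}4,\frac{31}4$ |
| $T_v,c_u$ | $(-\frac1{22},-\frac{15}{22},-\frac{15}{22};\frac7{11})$ | $\frac{41}{11},1,\frac{25}{11},\frac{25}{11}$ | $\frac74,\frac{317}{44},\frac{205}{44},\frac{205}{44}$ |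

In each row $|x_i|\le1$, with equality only for the listed $d$-walls. So all fourteen walls carry sides of $P$.

**Step 3: $P$ has finite volume and $\infty$ is its only ideal point.** The claim is that every $x\in[-1,1]^3$ satisfies $|x-\frac v2|^2<1$ or $|x+v|^2<\frac74$ for some $v\in\mathcal V$. By the symmetries, order the coordinates by absolute value and make the two largest nonnegative: $x_1\ge x_2\ge|x_3|$. For $v=(1,1,1)$ we have $|x-\frac v2|^2<1$ iff $\sum(x_i^2-x_i)<\frac14$. If $x_3\ge0$, all terms are $\le0$ and this holds. Let $x_3=-y<0$, and suppose the claim fails for $c_{(1,1,1)}$ and for $T_{(-1,-1,1)}$, whose center is $(1,1,-1)$: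
$$y^2+y\ge\tfrac14+\sum_{i=1,2}x_i(1-x_i),\qquad (1-x_1)^2+(1-x_2)^2+(1-y)^2\ge\tfrac74 .$$
As $y\le x_1,x_2\le 1$, the second inequality gives $3(1-y)^2\ge\frac74$, so $y<0.237$ and $y^2+y<0.294$. The first then gives $x_i(1-x_i)<0.044$, and also $y^2+y\ge\frac14$, so $y>0.2$ and $x_i>0.2$. The concave function $x(1-x)$ equals $0.16$ at $0.2$ and $0.0475$ at $0.95$, so it is $\geq 0.0475$ between them; hence $x_i>0.95$. Then $(1-x_1)^2+(1-x_2)^2+(1-y)^2<0.01+0.64<\frac74$, a contradiction.

So the continuous function $\max_v\max(1-|x-\frac v2|^2,\ \frac74-|x+v|^2)$ is positive on the compact cube, hence bounded below by some $t_0^2>0$, and $t\ge t_0$ on $P$. Therefore $P\cap\{t\le R\}$ is compact for every $R$. Since $\int_R^\infty 8\,t^{-4}dt<\infty$, $P$ has finite volume. Each $P\cap T_v$ is compact.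

## 5. The reflection group and the convex region $K$

By the polyhedron theorem, the group $\hat\Gamma$ generated by the fourteen reflections is a discrete Coxeter group with strict fundamental domain $P$. Walls and their reflections get the same name. Let
$$\Gamma_1=\langle c_v,d_i^\pm\rangle .$$
This is a standard parabolic subgroup: the $c$'s commute; $d_i^\pm$ and $d_j^\pm$ commute for $i\ne j$; $(c_vd_i^{v_i})^3=1$; there are no further relations between distinct generators. Let $V=\{1,h_1,h_2,h_3\}$, where $h_i$ fixes $x_i,t$ and negates the other two coordinates. $V$ preserves $P$, permutes the walls, normalizes $\Gamma_1$ and is simply transitive on $\mathcal V$. An element of $\hat\Gamma$ that preserves the chamber $P$ is trivial, so $\Gamma_1\cap V=1$. Put $\Gamma=\Gamma_1\rtimes V$.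

Let $\mathcal T$ be the locally finite set of all $\hat\Gamma$-translates of the $T_v$. Since $T$-walls meet other walls only orthogonally and do not meet each other, the rule $T_v\mapsto-1$, $c,d\mapsto1$ respects all relations and defines a character $\mathrm{sgn}_T:\hat\Gamma\to\{\pm1\}$.

**Step 1: members of $\mathcal T$ are pairwise disjoint.** We first show:

$$\text{if } x\in P \text{ lies on some member of }\mathcal T,\text{ that member is the unique wall } T_v \text{ through } x. \tag{1}$$

The reflection in the member fixes $x$ and has $\mathrm{sgn}_T=-1$. As $\hat\Gamma_x$ is generated by the walls through $x$, some $T=T_v$ passes through $x$, and only one, because the $T_v$ are disjoint. All $c,d$ walls through $x$ are orthogonal to $T$, so $\hat\Gamma_x=\langle T\rangle\times W_S$, with $S$ the set of $c,d$ walls through $x$. A reflection in $\hat\Gamma_x$ with $\mathrm{sgn}_T=-1$ has the form $Tg$ with $g\in W_S$. Since $g$ fixes the normal $n$ of $T$ at $x$, $Tg\,n=-n$, so this reflection is $T$. That proves (1). If two members of $\mathcal T$ had a common point, translate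 it into $P$; by (1) they coincide.

**Step 2: the region $K$.** Points of $\mathrm{int}\,P$ have trivial stabilizer, so open chambers miss $\bigcup\mathcal T$. Let $U$ be the component of $\mathbb H^4\setminus\bigcup\mathcal T$ that contains $\mathrm{int}\,P$, and $K=\overline U$. $U$ is the intersection of the open half-spaces bounded by members of $\mathcal T$ and containing $\mathrm{int}\,P$: this intersection is convex, hence connected, misses $\bigcup\mathcal T$, and contains every connected set with these properties that meets $\mathrm{int}\,P$. So $K$ is the intersection of the corresponding closed half-spaces (a segment from a point of $U$ to a point of the latter lies in $U$ except perhaps at its end). Thus $K$ is closed and convex. A point of $\partial K$ lies on some $T'\in\mathcal T$. As $T'$ is connected and disjoint from the other members, it lies entirely in the correct open half-space of each of them; hence $T'\subset\partial K$. So $\partial K$ is a disjoint union of entire members of $\mathcal T$, and $\mathrm{int}\,K=U$.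

**Step 3: $K=\Gamma_1P$.** Join a point of $\mathrm{int}\,P$ to any point of $U$ in an open chamber by a path in $U$ that misses the codimension-two faces of the tessellation. It passes through chambers $P,g_1P,g_2P,\dots$ with $g_{n+1}=g_ns$, $s$ a generator. Here $s$ is of type $c$ or $d$, because the crossed mirror $g_n(\text{wall of }s)$ is not in $\mathcal T$. So all $g_n\in\Gamma_1$. Points in open chambers are dense in $U$, and $\Gamma_1P$ is closed by local finiteness, so $K\subset\Gamma_1P$. Conversely, a relative interior point of the side between $gP$ and $gsP$ ($s$ of type $c,d$) has stabilizer $\{1,gsg^{-1}\}$, on which $\mathrm{sgn}_T=1$; so it misses $\bigcup\mathcal T$. Hence the open chambers $g\,\mathrm{int}\,P$, $g\in\Gamma_1$, joined through such sides, all lie in $U$, and $\Gamma_1P\subset K$.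

**Step 4: consequences.** The boundary components of $K$ are exactly the $\Gamma_1$-translates of the $T_v$. Indeed, a point of such a component is $gp$ with $g\in\Gamma_1$, $p\in P$, and (1) applies to $p$; conversely $gT_v$ contains a side of $gP\subset K$. Since $V$ preserves $P$ and normalizes $\Gamma_1$, $\Gamma$ preserves $K$. Finally, let $gh\in\Gamma$ ($g\in\Gamma_1$, $h\in V$) map $q\in P$ to $q'\in P$. Then $hq\in P$ is in the $\hat\Gamma$-orbit of $q'$. Since $P$ is a strict fundamental domain, and since $\hat\Gamma_{q'}$ is $W_S$ or $\langle T\rangle\times W_S$,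
$$hq=q',\qquad g\in\hat\Gamma_{q'}\cap\ker\mathrm{sgn}_T=W_S,\quad S=\{c,d\text{ walls through }q'\}. \tag{2}$$
In particular $\Gamma_x=W_S\rtimes V_x$ for $x\in P$.

## 6. A homomorphism to $W(D_4)$ and the manifold $A$

Let $\Phi=\{\pm e_a\pm e_b:a<b\}\subset\mathbb R^4$ be the $24$ roots of $D_4$, and $\Omega=F_0\sqcup F_+\sqcup F_-$, where $F_0=\{\pm e_a\}$ and $F_\pm$ consists of the vectors $\frac12(\pm1,\pm1,\pm1,\pm1)$ with an even (for $F_+$) or odd (for $F_-$) number of minus signs. Each of these three sets, called frames, is an orthonormal basis up to sign. For instance $\frac12(1,1,1,1)$, $\frac12(1,1,-1,-1)$, $\frac12(1,-1,1,-1)$, $\frac12(-1,1,1,-1)$ and their negatives form $F_+$. Vectors of different frames have product $\pm\frac12$, and $\langle\rho,a\rangle\in\{0,\pm1\}$ for $\rho\in\Phi$, $a\in\Omega$. The group $W=W(D_4)$ of permutations and even sign changes has order $192$ and preserves each frame, on which it is transitive; it is also transitive on $\Phi$.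

Put $\rho_0=e_3+e_4$, $\delta_1=e_1-e_2$, $\delta_2=e_1+e_2$, $\delta_3=e_3-e_4$, four orthogonal roots, and
$$\gamma_v=\tfrac12\Big(\rho_0+\sum_i v_i\delta_i\Big),\qquad v\in\mathcal V .$$
For the four $v$ in the order listed in Section 4 these are the roots $e_1+e_3$, $e_4-e_2$, $e_2+e_4$, $e_3-e_1$. We have $\langle\gamma_v,\gamma_u\rangle=\frac12(1+v\cdot u)=0$ for $u\ne v$ and $\langle\gamma_v,\delta_i\rangle=v_i$. Define
$$\varphi:\Gamma\to W,\qquad d_i^\pm\mapsto r_{\delta_i},\quad c_v\mapsto r_{\gamma_v},\quad h_i\mapsto r_{\delta_j}r_{\delta_k}.$$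

**Step 1: $\varphi$ is a surjective homomorphism.** The Coxeter relations follow from the products above (product $\pm1$ of roots of squared length $2$ gives order $3$). Next, $r_{\delta_j}r_{\delta_k}\gamma_v=\gamma_{h_iv}$ matches $h_ic_vh_i^{-1}=c_{h_iv}$. Conjugation by $h_i$ fixes $d_i^\pm$ and exchanges $d_j^+,d_j^-$ and $d_k^+,d_k^-$, which is compatible with both signs having the same image. And $h_1h_2=h_3$ matches $r_{\delta_2}r_{\delta_3}r_{\delta_1}r_{\delta_3}=r_{\delta_1}r_{\delta_2}$, and cyclically. For any fixed $v$, the roots $\gamma_v,\delta_1,\delta_2,\delta_3$ are, up to signs, a basis of a $D_4$ system, so their reflections generate a group of order $192$, that is, $W$.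

Let $\Delta=\ker\varphi$, a normal subgroup of index $192$. Reflections go to determinant $-1$ and the $h_i$, which preserve orientation, go to determinant $1$. So $\det\circ\varphi$ is the orientation character and $\Delta$ preserves orientation.

**Step 2: $\Delta$ acts freely on $K$.** As $\Delta$ is normal and $K=\Gamma P$, it suffices that $\varphi$ is injective on $\Gamma_x=W_S\rtimes V_x$ for $x\in P$. The walls in $S$ pairwise meet. A wall $c_v$ meets only $d_i^{v_i}$ among $d_i^\pm$; two distinct $u,v$ agree in one coordinate and three agree nowhere. So, sorting by the number of $c$'s, $S$ is a subset of one of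

- (i) $\{d_1^{\pm},d_2^\pm,d_3^\pm\}$ (one sign each);
- (ii) the four $c$'s;
- (iii) $\{c_v,d_1^{v_1},d_2^{v_2},d_3^{v_3}\}$;
- (iv) $\{c_v,c_u,d_i^{v_i}\}$ with $v_i=u_i$.

The corresponding roots are linearly independent, of types $A_1^3,A_1^4,D_4,A_3$. The diagrams are forests, so signs can be chosen to make all products $\le0$. Then $\varphi|_{W_S}$ is the geometric representation plus trivial summands, hence faithful.

It remains to exclude $gh\in\ker\varphi$ with $g\in W_S$ and $1\ne h\in V_x$. The cyclic permutation of the coordinates of $\mathbb R^3$ preserves $P$. The isometry of $\mathbb R^4$ that fixes $\rho_0$ and permutes the $\delta_i$ cyclically preserves $\Phi=\{\pm\rho_0,\pm\delta_i,\frac12(\pm\rho_0\pm\delta_1\pm\delta_2\pm\delta_3)\}$. The two are compatible with $\varphi$. So we may take $h=h_1$; then $x=(x_1,0,0,t)$, and $r_{\delta_2}r_{\delta_3}\in\varphi(W_S)$. The walls $d_2^\pm,d_3^\pm$ miss $x$, and whether $c_v\ni x$ depends only on $v_1$.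

- If $S\subset\{d_1^\epsilon\}$, then $\varphi(W_S)\subset\langle r_{\delta_1}\rangle$, which does not contain $r_{\delta_2}r_{\delta_3}$.
- If $S$ is nonempty and consists only of $c$'s, $\varphi(W_S)$ preserves each line $\mathbb R\gamma_v$, whereas $r_{\delta_2}r_{\delta_3}\gamma_v=\gamma_{h_1v}$.
- Otherwise $S=\{c_v,c_{h_1v},d_1^{v_1}\}$. The roots $\gamma_v,\gamma_{h_1v},\delta_1$ span $\langle\rho_0,\delta_1,v_2\delta_2+v_3\delta_3\rangle$, so $\varphi(W_S)$ fixes $v_2\delta_2-v_3\delta_3$, which $r_{\delta_2}r_{\delta_3}$ negates.

Each case is impossible. So $A:=K/\Delta$ is a complete oriented hyperbolic $4$-manifold with totally geodesic boundary and finite volume $48\,\mathrm{vol}(P)$ (a fundamental domain for $\Gamma$ on $K$ has volume $\frac14\mathrm{vol}(P)$). As $K$ is convex, hence contractible, $\pi_1(A)=\Delta$ and $A$ is aspherical. The boundary is compact because $\partial K$ is the union of the $\Gamma$-translates of the compact sets $P\cap T_v$ and $\Delta$ has finite index.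

**Step 3: $N:=\partial A$ is connected.** $\Gamma$ is transitive on the boundary hyperplanes of $K$, since $V$ is transitive on the $T_v$. The stabilizer $\mathrm{Stab}_\Gamma(T_v)$ contains the walls orthogonal to $T_v$: the $c_u$ with $u\ne v$ and $d_i^{-v_i}$, $i=1,2,3$. Their images include $r_{\gamma_u}$ and all $r_{\delta_i}$, which generate $W$. So $\Gamma=\Delta\cdot\mathrm{Stab}_\Gamma(T_v)$, $\Delta$ is transitive on boundary hyperplanes, and $N=T_v/\mathrm{Stab}_\Delta(T_v)$ is connected.

**Step 4: there are $24$ cusps, all with $3$-torus cross-sections.** Let $\Gamma_\infty=\langle d_i^\pm\rangle\rtimes V$. Since $c$- and $T$-walls have $t<2$, we have $P\cap\{t>2\}=[-1,1]^3\times(2,\infty)$, and $\{t>2\}$ is the union of its $\langle d_i^\pm\rangle$-translates; in particular $\{t>2\}\subset K$. Suppose $p,gp\in\{t>2\}$ with $g\in\Gamma$. Choose $a,b\in\langle d_i^\pm\rangle$ with $q=ap$ and $q'=bgp$ in $P\cap\{t>2\}$, and apply (2) to $bga^{-1}$. Only $d$-walls pass through $q'$, so $bga^{-1}\in\Gamma_\infty$ and $g\in\Gamma_\infty$. An element of $\Gamma$ fixing $\infty$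 maps $\{t>2\}$ to a horoball at $\infty$, which meets $\{t>2\}$; so $\Gamma_\infty=\mathrm{Stab}_\Gamma(\infty)$. The translates $g\{t>2\}$ are thus equal or disjoint, and their complement in $K$ is compact modulo $\Delta$, because $P\cap\{t\le2\}$ is compact. So the cusps of $A$ correspond to the $\Delta$-orbits on $\Gamma/\Gamma_\infty$, that is, to $W/\varphi(\Gamma_\infty)$.

On $\Gamma_\infty$, $\varphi$ is the linear part (a diagonal sign matrix) followed by the isomorphism of sign matrices with $\langle r_{\delta_i}\rangle$. So $\Delta\cap\Gamma_\infty$ is the group $\Lambda$ of translations in $\Gamma_\infty$. By the strip example, an element of $\langle d_i^\pm\rangle$ acts on each $x_i$, independently, by $x_i+4n$ or $-x_i+2+4n$; and $V$ realizes the even sign changes without translation. A translation in $\Gamma_\infty$ is $ah$ with $h\in V$ and $a\in\langle d_i^\pm\rangle$ of the same linear part, so its vector has either no entry or exactly two entries in $2+4\mathbb Z$, and the other entries in $4\mathbb Z$. Hence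
$$\Lambda=\Big\{\tau\in(2\mathbb Z)^3:\sum\tau_i\in4\mathbb Z\Big\}, \tag{3}$$
generated by the vectors with two entries $\pm2$ and one entry $0$. As $\Delta$ is normal, every cusp group is a conjugate of $\Lambda$, and every cross-section is a flat $3$-torus. There are $192/8=24$ cusps.

## 7. Generators from $24$ lattices, relations from $12$ cubes

To compute $\pi_1$ of fillings we need a presentation of $\Delta$ in terms of its cusp groups. Put $v_*=(1,1,1)$, $c=c_{v_*}$, $\gamma=\gamma_{v_*}$,
$$D=\langle c,d_1^+,d_2^+,d_3^+\rangle,\qquad E=\langle d_1^+,d_2^+,d_3^+\rangle .$$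
$D$ is a Coxeter group of type $D_4$, and $\varphi|_D:D\to W$ is an isomorphism: it is injective by case (iii) above, and both orders are $192$. So $\Gamma=\Delta\rtimes D$. We identify $D=W$; an element of $W$ acts on $\mathbb H^4$ through $D$ and linearly on $\mathbb R^4$. With $y=x-(1,1,1)$, $E$ acts by sign changes of $y$, and $\Gamma_\infty=\Lambda\rtimes E$. In these coordinates $h_1$ is $(y_1,y_2,y_3)\mapsto(y_1,-y_2-2,-y_3-2)$; writing $t_\tau$ for translation by $\tau$,
$$h_i=t_{\lambda_i}\epsilon_i,\qquad \epsilon_i=d_j^+d_k^+,\qquad \lambda_1=(0,-2,-2)\ \text{ and cyclically}.$$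

**Step 1: a presentation of $\Gamma$.** We claim
$$\Gamma=(D*_E\Gamma_\infty)\big/\langle\langle\,[c,h_ich_i^{-1}],\ i=1,2,3\,\rangle\rangle .$$
The relations hold in $\Gamma$, since $h_ich_i^{-1}=c_{h_iv_*}$, and $D,\Gamma_\infty$ generate $\Gamma$. Conversely, in the right-hand group $Q$ put $c_{hv_*}:=hch^{-1}$ for $h\in V$. All defining relations of $\Gamma_1\rtimes V$ hold in $Q$. Those among the $d$'s and $V$ hold in $\Gamma_\infty$; $hc_uh^{-1}=c_{hu}$ holds by definition; $c_v^2=1$ and $(c_vd_i^{v_i})^3=1$ are $V$-conjugates of relations of $D$; and $[c_u,c_{u'}]=1$ is a $V$-conjugate of some $[c,h_ich_i^{-1}]=1$. This gives $\Gamma\to Q$, inverse to $Q\to\Gamma$ on generators.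

**Step 2: the amalgam as a semidirect product.** This names the cusps by roots. $\mathrm{Stab}_W(\rho_0)$ has order $192/24=8$ and contains $E$ (the $\delta_i$ are orthogonal to $\rho_0$), so it equals $E$; thus $D/E\leftrightarrow\Phi$, $gE\mapsto g\rho_0$. For $\rho\in\Phi$ let $\Lambda_\rho\subset\rho^\perp$ be the lattice generated by the $12$ vectors of $\Omega\cap\rho^\perp$. As $\Omega\cap\rho_0^\perp=\{\frac12(\pm\delta_i\pm\delta_j)\}$, the map
$$\iota(\tau)=\tfrac14\sum\tau_i\delta_i$$
takes the generators of $\Lambda$ in (3) to those of $\Lambda_{\rho_0}$. It is an $E$-equivariant isomorphism $\Lambda\to\Lambda_{\rho_0}$. Let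
$$G=\Big(\ast_{\rho\in\Phi}\,t_\rho(\Lambda_\rho)\Big)\rtimes D,\qquad g\,t_\rho(x)g^{-1}=t_{g\rho}(gx).$$
Then $D*_E\Gamma_\infty\cong G$. In one direction send $D$ identically to $D$ and $\tau\mapsto t_{\rho_0}(\iota\tau)$; this respects the action of $E$ on $\Lambda$. In the other direction send $D$ identically to $D$ and $t_{g\rho_0}(g\iota\tau)\mapsto g\tau g^{-1}$. This is well defined: if $g\rho_0=g'\rho_0$ and $g\iota\tau=g'\iota\tau'$, then $g'=ge$ with $e\in E$, $\iota\tau=e\iota\tau'$, so $\tau=e\tau'e^{-1}$ and $g\tau g^{-1}=g'\tau'g'^{-1}$. It respects the $D$-action. The two maps are mutually inverse on generators.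

The map $D*_E\Gamma_\infty\to D$ induced by $\varphi$ is the identity on $D$ and kills $\Lambda$; its kernel is the free product $\ast_\rho t_\rho(\Lambda_\rho)$. The relators of Step 1 lie in it, since $\varphi$ kills them. Hence $\Delta$ is this free product modulo all $D$-conjugates of the three relators. The images of the $t_\rho(\Lambda_\rho)$, $\rho=g\rho_0$, are the groups $g\Lambda g^{-1}$ of the $24$ cusps.

**Step 3: the relators computed.** Take $i=1$. Let $t=t_{\lambda_1}=t_{\rho_0}(w)$ with $w=\iota(\lambda_1)=-\frac12(\delta_2+\delta_3)$, and $c'=\epsilon_1c\epsilon_1=r_{\gamma'}$ with $\gamma'=\frac12(\rho_0+\delta_1-\delta_2-\delta_3)$. Then $h_1ch_1^{-1}=tc't^{-1}$, and $[c,c']=1$ as $\gamma\perp\gamma'$. For the involutions $c$ and $tc't^{-1}$,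
$$[c,tc't^{-1}]=(c\,tc't^{-1})^2=(ctc)\,(cc't^{-1}c'c)\,(c'tc')\,t^{-1}=t^{c}\,(t^{cc'})^{-1}\,t^{c'}\,t^{-1},$$
using $c'c\cdot c'=c$. Put
$$z=\tfrac12(\rho_0-\delta_1),\quad u=\tfrac12(\rho_0+\delta_1),\quad \omega=\tfrac12(\delta_2+\delta_3)=-w .$$
These are orthogonal unit vectors, $\rho_0=z+u$, $\gamma=u+\omega$, $\gamma'=u-\omega$. With $r_\alpha(x)=x-\langle x,\alpha\rangle\alpha$ for roots $\alpha$ we get
$$c\rho_0=z-\omega,\quad c'\rho_0=z+\omega,\quad cc'\rho_0=z-u,\qquad cw=u,\quad c'w=-u,\quad cc'w=\omega .$$
So the relator reads
$$R(z,u,\omega):\qquad t_{z-\omega}(u)\;t_{z-u}(-\omega)\;t_{z+\omega}(-u)\;t_{z+u}(\omega)=1 .$$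
The computation used only that $\rho_0,\delta_1,\delta_2,\delta_3$ are orthogonal of equal length, so the relators for $h_2,h_3$ come from cyclically permuting indices. The three base triples are:

- for $i=1$, in $F_-$: $z=\frac12(-1,1,1,1)$, $u=\frac12(1,-1,1,1)$, $\omega=\frac12(1,1,1,-1)$;
- for $i=2$, in $F_+$: $z=\frac12(-1,-1,1,1)$, $u=\frac12(1,1,1,1)$, $\omega=\frac12(1,-1,1,-1)$;
- for $i=3$, in $F_0$: $z=e_4$, $u=e_3$, $\omega=e_1$.

**Step 4: all $D$-conjugates.** The conjugate of $R(z,u,\omega)$ by $g$ is $R(gz,gu,g\omega)$. An element of $W$ fixing an ordered orthogonal triple in a frame is $1$ or the reflection $r_b$ in the fourth frame vector $b$. The latter is not in $W$: if $a$ is in another frame, $r_b(a)=a-2\langle a,b\rangle b$ has product $1-2\cdot\frac14=\frac12$ with $a$, so it is not in the frame of $a$, while $W$ preserves frames. So $W$ acts freely, hence simply transitively, on the $8\cdot6\cdot4=192$ ordered orthogonal triples of each frame. Therefore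
$$\Delta=\big\langle\, t_\rho(x)\ (\rho\in\Phi,\ x\in\Lambda_\rho)\ \big|\ t_\rho \text{ homomorphisms};\ R(z,u,\omega)\,\big\rangle, \tag{4}$$
with one relator for all mutually orthogonal $z,u,\omega\in\Omega$ in a common frame.

**Step 5: cubes.** This turns the relators into a picture. For $a\in\Omega$ with frame $\{\pm a,\pm x,\pm y,\pm z\}$ let $C_a=C_{-a}$ be the cube with vertices $\pm x\pm y\pm z$. Its edge midpoints are the $12$ roots orthogonal to $a$. The edge with midpoint $\rho=\pm x\pm y$ has direction $z$ and runs from $\rho-w$ to $\rho+w$ with $w=\pm z$; oriented this way it gets the label $t_\rho(w)$, and the reversed edge gets the inverse. Label a path $e_1e_2\cdots e_n$ by the product of its labels taken from right to left. Then $R(z,u,\omega)$ says that the boundary of the face with center $z$ has trivial label: starting at $z+u-\omega$, the path passes $z+u+\omega$, $z-u+\omega$, $z-u-\omega$ and returns. For example, on $C_{e_4}$ the face with center $e_1$ gives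
$$t_{e_1-e_3}(e_2)\,t_{e_1-e_2}(-e_3)\,t_{e_1+e_3}(-e_2)\,t_{e_1+e_2}(e_3)=1 .$$
All faces of all $12$ cubes arise. The boundary surface of a cube is simply connected, so every closed edge path has trivial label.

**Definition (dead, full).** In a quotient of $\Delta$, a vector $w\in\Omega\cap\rho^\perp$ is dead at $\rho$ if $t_\rho(w)=1$ there; then $-w$ is dead too. The edge with midpoint $\rho$ and direction $w$ is then also called dead. (It lies in exactly one cube: in the frame of $w$, $\rho$ is a sum of two vectors, and $a$ is the remaining one.) The root $\rho$ is full if every vector of $\Omega\cap\rho^\perp$ is dead at $\rho$.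

**Lattice rule.** If $w\in\Omega\cap\rho^\perp$ is an integral combination of vectors dead at $\rho$, then $w$ is dead at $\rho$.

**Cube rule.** If the endpoints of an edge of $C_a$ are joined by a path of dead edges of $C_a$, that edge is dead: close the path up with the edge.

For example, three dead edges of a face make the fourth dead. If the dead edges of a cube connect all its vertices, all its edges are dead. If all $24$ roots are full in a quotient of $\Delta$, the quotient is trivial.

## 8. The boundary hyperplanes and $\pi_1$ of a twisted double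

**Step 1: boundary hyperplanes labeled by $\Omega$.** For $z_i=\frac12(\rho_0-\delta_i)$, let $\mathbb T_{z_i}$ be the hemisphere with center $y=-2e^i$ ($e^i$ the standard basis of $\mathbb R^3$) and squared radius $\frac74$. It is the wall $T_v$ with $v=-(1,1,1)+2e^i\in\mathcal V$. $\mathrm{Stab}_W(z_i)$ is generated by the reflections in the roots orthogonal to $z_i$. There are $12$ of these (the edge midpoints of $C_{z_i}$), and they contain the $A_3$ system spanned by $\delta_j,\gamma,\delta_k$, which has $12$ roots; so they coincide with it. The corresponding elements $d_j^+,c,d_k^+$ of $D$ preserve $\mathbb T_{z_i}$, because these walls are orthogonal to $T_v$ ($v_j=v_k=-1$ and $v\ne v_*$). Hence $\mathbb T_{gz_i}:=g\mathbb T_{z_i}$ ($g\in D$) is well defined. As $z_1,z_2,z_3$ lie in $F_-,F_+,F_0$ and $W$ is transitive on each frame, we get a boundary hyperplane $\mathbb T_z$ of $K$ for every $z\in\Omega$, with $g\mathbb T_z=\mathbb T_{gz}$.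

**Step 2: how cusp translations move them.** The six $z\in\Omega$ with $\langle z,\rho_0\rangle=1$ are $\frac12(\rho_0\pm\delta_i)$. Applying $d_i^+$ to $\mathbb T_{z_i}$ we see that $\mathbb T_z$ has center $y=\pm2e^i$ respectively, and $\iota(y)=\pm\frac12\delta_i=z-\frac12\rho_0$. Since $t_{\rho_0}(\iota\tau)$ is the translation by $\tau$, it follows that $t_{\rho_0}(z'-z)\mathbb T_z=\mathbb T_{z'}$ for such $z,z'$. Conjugating by $D$,
$$t_\rho(z'-z)\,\mathbb T_z=\mathbb T_{z'}\quad\text{whenever } z,z'\in\Omega,\ \langle z,\rho\rangle=\langle z',\rho\rangle=1. \tag{5}$$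
For fixed $\rho$ the differences $z'-z$ generate $\Lambda_\rho$; for $\rho_0$ they include all $\frac12(\pm\delta_i\pm\delta_j)$.

**Step 3: the closed manifold.** Let $s,s'$ assign to each $\rho\in\Phi$ a primitive vector of $\Lambda_\rho$. Elements of $\Omega\cap\rho^\perp$ are primitive: since $|\iota(\tau)|^2=\frac18|\tau|^2$ and the shortest nonzero vectors of $\Lambda$ have $|\tau|^2=8$, they are minimal vectors. Let $A_s$ be the filling of $A$ along $s$, put
$$X=A_s\cup_NA_{s'},$$
glued by the identity of $N$, the second copy with reversed orientation, and let $L$ be the union of the $48$ core tori. Then $X$ is a closed smooth oriented $4$-manifold, and $X\setminus L\cong M$, the double of $A$. The metrics match along the totally geodesic $N$, so $M$ is a complete finite-volume hyperbolic manifold in which $N$ is closed, embedded, connected and totally geodesic.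

**Step 4: van Kampen.** Let $\Pi=\pi_1(X)$ and write $x\mapsto x'$ for the map of the second copy $\Delta'$ of $\Delta$ to $\Pi$. Choose the boundary hyperplane $\mathbb T_0=\mathbb T_{e_1}$ as the lift of $N$. Then $\Pi$ is the quotient of $\Delta*\Delta'$ by $x=x'$ for $x\in\mathrm{Stab}_\Delta(\mathbb T_0)=\pi_1(N)$ and by $t_\rho(s(\rho))=1$, $t'_\rho(s'(\rho))=1$ for all $\rho$. The copies of $\Delta$ are identified only along $\pi_1(N)$; the next device measures how far they are from being equal. For a boundary hyperplane $\mathbb T=g\mathbb T_0$ with $g\in\Delta$ (recall that $\Delta$ is transitive) put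
$$h(\mathbb T)=g\,g'^{-1}\in\Pi .$$
Replacing $g$ by $gk$ with $k\in\mathrm{Stab}_\Delta(\mathbb T_0)$ changes nothing, since $k=k'$ in $\Pi$. Also $h(\mathbb T_0)=1$. If $x\in\Delta$ and $x\mathbb T_1=\mathbb T_2$ with $\mathbb T_n=g_n\mathbb T_0$, then $g_2^{-1}xg_1\in\mathrm{Stab}_\Delta(\mathbb T_0)$, so $g_2^{-1}xg_1=g_2'^{-1}x'g_1'$ in $\Pi$ and $x'=h(\mathbb T_2)^{-1}x\,h(\mathbb T_1)$. With $h_z:=h(\mathbb T_z)$ and (5),
$$t'_\rho(z'-z)=h_{z'}^{-1}\,t_\rho(z'-z)\,h_z\quad\text{whenever } \langle z,\rho\rangle=\langle z',\rho\rangle=1 . \tag{6}$$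
In particular, if $s(\rho)=s'(\rho)=\pm(z'-z)$, then both translations are trivial and $h_z=h_{z'}$.

This is the mechanism of the proof. A cusp with equal slopes in both copies identifies some of the $24$ elements $h_z$. If enough cusps do so, all $h_z$ equal $h_{e_1}=1$, and (6) gives $t'_\rho=t_\rho$ for all $\rho$. Then $\Pi$ is a quotient of the single group $\Delta$ in which both slopes of every cusp are killed, and the remaining cusps may carry two different slopes.

## 9. Tables of roots, weights and cubes

Let $p_0=\frac12(1,1,1,1)$, $g_a=p_0-e_a$ ($a=1,\dots,4$) and $f_k=p_0-e_k-e_4$ ($k=1,2,3$). Up to sign the frames are $\{e_1,\dots,e_4\}$, $\{p_0,f_1,f_2,f_3\}$, $\{g_1,\dots,g_4\}$. Call the elements of $\Omega$ weights. Using $2p_0=\sum e_a$, we get the $24$ roots, their expressions in the three frames, and the weights (up to sign) orthogonal to them, which are in each frame the two vectors not used: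

| root | expressions | orthogonal weights |
|---|---|---|
| $H$: $e_i-e_j$ | $=f_j-f_i=g_j-g_i$ | $e_k,e_4;\ f_k,p_0;\ g_k,g_4$ |
| $E_k^\pm$: $\pm(e_i+e_j)$ | $=\pm(p_0+f_k)=\pm(g_4+g_k)$ | $e_k,e_4;\ f_i,f_j;\ g_i,g_j$ |
| $P_k^\pm$: $\pm(e_k-e_4)$ | $=\pm(f_i+f_j)=\pm(g_4-g_k)$ | $e_i,e_j;\ p_0,f_k;\ g_i,g_j$ |
| $Q_k^\pm$: $\pm(e_k+e_4)$ | $=\pm(p_0-f_k)=\pm(g_i+g_j)$ | $e_i,e_j;\ f_i,f_j;\ g_k,g_4$ |

The definitions give the linear relations

- at $H$: $e_4=g_k-f_k$, $p_0=e_k+g_k$, $g_4=p_0-e_4$;
- at $E_k$: $e_k=f_i+g_j=f_j+g_i$, $e_4=g_i-f_i=e_k-f_i-f_j$;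
- at $P_k$: $f_k=e_i-g_j=e_j-g_i$, $p_0=e_i+g_i=e_i+e_j-f_k$;
- at $Q_k$: $g_k=e_i-f_j=e_j-f_i$, $g_4=e_i+f_i=e_i+e_j-g_k$.

By the lattice rule we may therefore use the following.

- **(L$_H$)** If $e_k,f_k,g_k$ are dead at $H$, then $H$ is full.
- **(L$_E$)** If $e_k$ is dead at $E_k^\pm$: $f_i$ is dead iff $g_j$ is, $f_j$ is dead iff $g_i$ is; and if two of $f_i,f_j,e_4$ are dead, the root is full.
- **(L$_P$)** If $f_k$ is dead at $P_k^\pm$: $e_i$ is dead iff $g_j$ is, likewise with $i,j$ exchanged; and if two of $e_i,e_j,p_0$ are dead, the root is full.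
- **(L$_Q$)** If $g_k$ is dead at $Q_k^\pm$: $e_i$ is dead iff $f_j$ is, likewise with $i,j$ exchanged; and if two of $e_i,e_j,g_4$ are dead, the root is full.

**The three cubes $C_{e_4},C_{p_0},C_{g_4}$.** Use axes $(x_1,x_2,x_3)=(e_k)_k$, $(f_k)_k$, $(g_k)_k$ respectively, and write $s_\bullet$ for the signs of vertex coordinates. The roots $E_k^\pm$, $P_k^\pm$, $Q_k^\pm$ respectively equal $\pm(x_i+x_j)$ and have direction $x_k$; for a fixed sign the three edges form the star of the vertex $\pm(1,1,1)$. The $H$ root $e_i-e_j$ has direction $x_k$ and lies at $(s_i,s_j)=(+,-)$ in $C_{e_4}$, and at $(s_j,s_i)=(+,-)$ in $C_{p_0}$ and $C_{g_4}$.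

**The other nine cubes.** For $i<j$ use on $C_{e_k},C_{f_k},C_{g_k}$ the axes $(x_i,x_j,y)$ equal to $(e_i,e_j,e_4)$, $(f_i,f_j,p_0)$, $(g_i,g_j,g_4)$. The edges of the two roots $\pm(e_i-e_j)$ have direction $y$ and lie at $(s_i,s_j)=(+,-),(-,+)$. Write $a=\{(+,-,\pm)\}$ and $b=\{(-,+,\pm)\}$ for the two endpoint pairs of these edges, $n_\pm=(+,+,\pm)$ and $m_\pm=(-,-,\pm)$. The other ten edges join the following vertices. For instance, the edge from $(+,-,+)\in a$ to $n_+$ has midpoint $x_i+y$ and direction $x_j$, and in $C_{e_k}$ it is at $e_i+e_4=Q_i^+$.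

| | $an_+$ | $bn_+$ | $an_-$ | $bn_-$ | $bm_-$ | $am_-$ | $bm_+$ | $am_+$ | $n_+n_-$ | $m_+m_-$ |
|---|---|---|---|---|---|---|---|---|---|---|
| midpoint | $x_i+y$ | $x_j+y$ | $x_i-y$ | $x_j-y$ | $-x_i-y$ | $-x_j-y$ | $-x_i+y$ | $-x_j+y$ | $x_i+x_j$ | $-x_i-x_j$ |
| $C_{e_k}$ | $Q_i^+$ | $Q_j^+$ | $P_i^+$ | $P_j^+$ | $Q_i^-$ | $Q_j^-$ | $P_i^-$ | $P_j^-$ | $E_k^+$ | $E_k^-$ |
| $C_{f_k}$ | $E_i^+$ | $E_j^+$ | $Q_i^-$ | $Q_j^-$ | $E_i^-$ | $E_j^-$ | $Q_i^+$ | $Q_j^+$ | $P_k^+$ | $P_k^-$ |
| $C_{g_k}$ | $E_i^+$ | $E_j^+$ | $P_i^-$ | $P_j^-$ | $E_i^-$ | $E_j^-$ | $P_i^+$ | $P_j^+$ | $Q_k^+$ | $Q_k^-$ |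

Edges of roots with index $i$ have direction $x_j$, those with index $j$ have direction $x_i$, and the last two columns have direction $y$.

## 10. The slope system $s$ and the collapse of three cubes

The first slope system is designed to make the two stars in each of the first three cubes dead, with a few extra edges that connect them.

- $s(E_k^\pm)=e_k$; $s(P_k^\pm)=f_k$; $s(Q_k^\pm)=g_k$, except $s(Q_3^+)=e_1$.
- $s(e_1-e_2)=e_3$, $s(e_2-e_3)=e_1$, $s(e_3-e_1)=e_2$.
- $s(e_2-e_1)=g_3$, $s(e_3-e_2)=g_1$, $s(e_1-e_3)=f_2$.

All are orthogonal to the respective roots by the table.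

**Lemma 10.1.** In any quotient of $\Delta$ in which $t_\rho(s(\rho))=1$ for all $\rho$, all edges of $C_{e_4},C_{p_0},C_{g_4}$ are dead, and all $H$ roots are full. Moreover $e_k$ is dead at $E_k^\pm$, $f_k$ at $P_k^\pm$ and $g_k$ at $Q_k^\pm$, for all $k$ and both signs.

**The cube $C_{e_4}$.** Both stars are dead, by $s(E_k^\pm)=e_k$; they cover all $8$ vertices. The edge of $e_1-e_2$ (slope $e_3$) joins $(+,-,+)$, in the star of $(+,+,+)$, to $(+,-,-)$, in the star of $(-,-,-)$. So dead edges connect all vertices, and all edges are dead.

**The cube $C_{p_0}$.** Both stars are dead, by $s(P_k^\pm)=f_k$. The edge of $e_1-e_3=f_3-f_1$ (slope $f_2$) joins $(-,+,+)$ to $(-,-,+)$, again one vertex from each star. All edges are dead.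

**The cube $C_{g_4}$.** The star of $(-,-,-)$ is dead by $s(Q_k^-)=g_k$. The root $e_2-e_1=g_1-g_2$ (slope $g_3$) joins $(+,-,+)$ to $(+,-,-)$. The root $e_3-e_2=g_2-g_3$ (slope $g_1$) joins $(+,+,-)$ to $(-,+,-)$. Further $(+,+,+)$ is joined to $(-,+,+)$ by $Q_1^+$ and to $(+,-,+)$ by $Q_2^+$, with slopes $g_1$ and $g_2$. All $8$ vertices are connected, so all edges are dead.

**Conclusion.** The three cubes contain the edges $(E_k^\pm,e_k)$, $(P_k^\pm,f_k)$, $(Q_k^\pm,g_k)$, and at each $H$ root the edges with directions $e_k,f_k,g_k$. By (L$_H$), the $H$ roots are full. $\blacksquare$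

From now on (L$_E$), (L$_P$), (L$_Q$) apply in every such quotient, and in the nine other cubes the points $a$ and $b$ of the table may be treated as single vertices.

## 11. A surviving homomorphism to $\mathbb Z/2$

Does $s$ alone kill $\Delta$, so that the mirror double would do? It does not, and here is what survives.

**Proposition 11.1.** There is a surjective homomorphism $\theta:\Delta\to\mathbb Z/2$ with $\theta(t_\rho(s(\rho)))=0$ for all $\rho\in\Phi$. Hence $A_s$ and the mirror double $A_s\cup_NA_s$ are not simply connected.

**Step 1: define $\theta$ on each lattice.** By the linear relations, $\Lambda_{E_k^+}$ has basis $e_k,f_i,f_j$; $\Lambda_{P_k^-}$ has basis $f_k,e_i,e_j$; $\Lambda_{Q_k^-}$ has basis $g_k,e_i,e_j$. For these nine roots let $\theta\circ t_\rho$ be $0$ on the first basis vector and $1$ on the other two. The relations give the values on the remaining weights: at $E_k^+$, $g_i,g_j\mapsto1$ and $e_4\mapsto0$; at $P_k^-$, $g_i,g_j\mapsto1$ and $p_0\mapsto0$; at $Q_k^-$, $f_i,f_j\mapsto1$ and $g_4\mapsto0$. For all other roots let $\theta\circ t_\rho=0$.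

**Step 2: check the relators.** By (4) the values around each face of each cube must add up to $0$ mod $2$. This holds if the edge values of the cube are the differences mod $2$ of a function on its vertices. On $C_{e_4},C_{p_0},C_{g_4}$ all edge values are $0$. On the nine other cubes the edges of $\pm(e_i-e_j)$ and the edges in the last two columns of the table have value $0$ (the last two have direction $e_4$ at $E_k^\pm$, $p_0$ at $P_k^\pm$, $g_4$ at $Q_k^\pm$). On $C_{e_k}$ the edges of value $1$ are those of $Q_i^-,Q_j^-,P_i^-,P_j^-$, that is, $bm_-,am_-,bm_+,am_+$: take the indicator function of $\{m_+,m_-\}$. On $C_{f_k}$ they are those of $E_i^+,E_j^+,Q_i^-,Q_j^-$, and on $C_{g_k}$ those of $E_i^+,E_j^+,P_i^-,P_j^-$; in both cubes these are $an_+,bn_+,an_-,bn_-$: take the indicator function of $\{n_+,n_-\}$.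

**Step 3: check the slopes.** The slopes at $E_k^+,P_k^-,Q_k^-$ are $e_k,f_k,g_k$, where $\theta=0$, and at all other roots $\theta\circ t_\rho=0$. But $\theta(t_{E_1^+}(f_2))=1$, so $\theta$ is onto. The rest follows from Lemma 2.1. $\blacksquare$

This says that this particular $s$ fails for the mirror double; it makes no claim about other single slope systems. It does show what has to be added: slopes that $\theta$ detects, such as $e_2$ at $Q_1^-$ or $f_3$ at $E_1^+$. We put them into the second copy.

## 12. The second slope system and the equality of the two copies of $\Delta$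

Let $s'=s$ except
$$s'(Q_1^+)=s'(Q_2^+)=e_3,\quad s'(Q_3^+)=e_2,\quad s'(Q_1^-)=e_2,\quad s'(Q_2^-)=e_1,\quad s'(Q_3^-)=e_2,$$
$$s'(E_1^+)=s'(E_2^+)=f_3,$$
while $s'(E_1^-)$ and $s'(E_2^-)$ may be arbitrary primitive vectors; for Theorem A take $e_1,e_2$. All are orthogonal to the respective roots by the table. Thus $s=s'$ at all $H$ roots, at all $P_k^\pm$ and at $E_3^\pm$.

**Step 1: relations among the $h_z$.** We apply (6) to roots with $s=s'$. In each case the two weights shown have product $1$ with the root, and their difference is the slope.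

- $P_k^+=e_k-e_4$, slope $f_k=g_4-e_k=(-e_4)-(-g_k)$: $h_{g_4}=h_{e_k}$ and $h_{-e_4}=h_{-g_k}$.
- $P_k^-$, with all weights negated: $h_{-g_4}=h_{-e_k}$ and $h_{e_4}=h_{g_k}$.
- $E_3^+=e_1+e_2$, slope $e_3=p_0-g_3=g_4-f_3$: $h_{p_0}=h_{g_3}$ and $h_{g_4}=h_{f_3}$.
- $E_3^-$: $h_{-p_0}=h_{-g_3}$ and $h_{-g_4}=h_{-f_3}$.
- $e_i-e_j$ with $(i,j,k)$ cyclic, slope $e_k=f_j-(-g_i)=g_j-(-f_i)$: $h_{f_2}=h_{-g_1}$, $h_{g_2}=h_{-f_1}$; $h_{f_3}=h_{-g_2}$, $h_{g_3}=h_{-f_2}$; $h_{f_1}=h_{-g_3}$, $h_{g_1}=h_{-f_3}$.
- $e_1-e_3$, slope $f_2=e_1-g_3$: $h_{e_1}=h_{g_3}$.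

As a sample check of the products: for $e_i-e_j$, the vector $f_j$ has entries $\frac12,-\frac12$ at $i,j$, and $g_i$ has entries $-\frac12,\frac12$, so $\langle f_j,e_i-e_j\rangle=\langle-g_i,e_i-e_j\rangle=1$.

**Step 2: all $h_z$ equal $1$.** By Step 1, $z\mapsto h_z$ is constant on each of
$$I=\{g_4,e_1,e_2,e_3,f_3\},\qquad J=\{e_4,g_1,g_2,g_3,p_0,-f_1,-f_2\},\qquad -I,\qquad -J .$$
For $J$: $h_{e_4}=h_{g_k}$, $h_{p_0}=h_{g_3}$, $h_{-f_1}=h_{g_2}$, $h_{-f_2}=h_{g_3}$. For $-J$: $h_{-e_4}=h_{-g_k}$, $h_{-p_0}=h_{-g_3}$, $h_{f_1}=h_{-g_3}$, $h_{f_2}=h_{-g_1}$. These sets contain all $24$ weights. Moreover $h_{f_3}=h_{-g_2}$ links $I$ with $-J$, $h_{g_1}=h_{-f_3}$ links $J$ with $-I$, and $h_{e_1}=h_{g_3}$ links $I$ with $J$. As $h_{e_1}=h(\mathbb T_0)=1$, all $h_z=1$.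

**Step 3: one group, two slopes per cusp.** Since the differences $z'-z$ generate $\Lambda_\rho$, (6) now gives $t'_\rho=t_\rho$ for all $\rho$. As $\Delta'$ is generated by the $t'_\rho(\Lambda_\rho)$, $\Pi$ is a quotient of $\Delta$ in which both $t_\rho(s(\rho))$ and $t_\rho(s'(\rho))$ are trivial for every $\rho$. In particular Lemma 10.1 applies to $\Pi$.

## 13. The nine remaining cubes, and $\pi_1(X)=1$

We work in $\Pi$ and show that all roots become full. Write $p\sim q$ if $p,q$ are joined by dead edges. Recall that $(i,j)=(2,3),(1,3),(1,2)$ for cubes with index $1,2,3$.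

**Step 1: $Q_3^+$ becomes full and a first set of $a\sim b$.** At $Q_3^+$, $e_1$ (from $s$) and $e_2$ (from $s'$) are dead, so $Q_3^+$ is full by (L$_Q$). At $Q_1^+$, $e_3$ is dead, hence $f_2$ is. At $Q_2^+$, $e_3$ is dead, hence $f_1$ is. Therefore $a\sim b$ in

- $C_{f_3}$, via $m_+$: $bm_+$ is $Q_1^+$ with direction $f_2$, $am_+$ is $Q_2^+$ with direction $f_1$;
- $C_{e_1}$, via $n_+$: $an_+$ is $Q_2^+$ with direction $e_3$, $bn_+$ belongs to the full root $Q_3^+$;
- $C_{e_2}$, via $n_+$: $an_+$ is $Q_1^+$ with direction $e_3$, $bn_+$ belongs to $Q_3^+$.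

**Step 2: all $Q_k^-$ become full.** At $Q_3^-$, $e_2$ is dead. In $C_{e_1}$ the edge $am_-$ is $Q_3^-$ with direction $e_2$, so $m_-\sim a\sim b$. By the cube rule $bm_-$ is dead: $Q_2^-$ has $e_3$ dead. With $e_1$ dead from $s'$, $Q_2^-$ is full. In $C_{f_3}$ the edge $bn_-$ belongs to $Q_2^-$, so $n_-\sim b\sim a$ and $an_-$ is dead: $Q_1^-$ has $f_2$, hence $e_3$, dead. With $e_2$ dead from $s'$, $Q_1^-$ is full. In $C_{e_2}$ the edge $bm_-$ belongs to $Q_1^-$, so $m_-\sim b\sim a$ and $am_-$ is dead: $Q_3^-$ has $e_1$ dead. With $e_2$ dead, $Q_3^-$ is full.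

Consequently $a\sim b$ in all $C_{e_k}$ (via $m_-$, through $Q_i^-$ and $Q_j^-$) and in all $C_{f_k}$ (via $n_-$).

**Step 3: all $Q_k^+$ become full.** In $C_{f_2}$, $am_+$ belongs to $Q_3^+$, so $m_+\sim a\sim b$ and $bm_+$ is dead: $Q_1^+$ has $f_3$, hence $e_2$, dead. With $e_3$ dead, $Q_1^+$ is full. In $C_{f_1}$, $am_+$ belongs to $Q_3^+$, so again $m_+\sim a\sim b$ and $Q_2^+$ has $f_3$, hence $e_1$, dead. With $e_3$ dead, $Q_2^+$ is full.

So all $Q_k^\pm$ are full. Reading the table: $a\sim b\sim n_+\sim m_-$ in $C_{e_k}$; $a\sim b\sim n_-\sim m_+$ in $C_{f_k}$; $n_+\sim n_-$ and $m_+\sim m_-$ in $C_{g_k}$.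

**Step 4: all $E_k^+$ and $P_k^+$ become full.** At $E_1^+$, $f_3$ is dead by $s'$. In $C_{f_2}$ the edge $an_+$ is $E_1^+$ with direction $f_3$, so $n_+\sim a\sim b\sim n_-$. Hence $bn_+$ and $n_+n_-$ are dead: $f_1$ is dead at $E_3^+$ and $p_0$ is dead at $P_2^+$. At $E_2^+$, $f_3$ is dead by $s'$. In $C_{f_1}$ the edge $an_+$ is $E_2^+$ with direction $f_3$, so $n_+\sim a\sim b\sim n_-$, and $f_2$ is dead at $E_3^+$, $p_0$ is dead at $P_1^+$. Now $f_1,f_2$ are dead at $E_3^+$, so $E_3^+$ is full.

In $C_{e_3}$ the edge $n_+n_-$ belongs to $E_3^+$, so $n_-\sim n_+\sim a\sim b$; hence $an_-$ and $bn_-$ are dead, which means $e_2$ is dead at $P_1^+$ and $e_1$ is dead at $P_2^+$. Together with $p_0$, both $P_1^+$ and $P_2^+$ are full.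

In $C_{e_1}$ the edge $an_-$ belongs to $P_2^+$, so $n_-\sim a\sim b\sim n_+$; hence $e_2$ is dead at $P_3^+$ (edge $bn_-$) and $e_4$ at $E_1^+$ (edge $n_+n_-$). In $C_{e_2}$ the edge $an_-$ belongs to $P_1^+$, so $n_-\sim a\sim b\sim n_+$; hence $e_1$ is dead at $P_3^+$ and $e_4$ at $E_2^+$. So $P_3^+$ is full by (L$_P$), and $E_1^+,E_2^+$, where $f_3$ and $e_4$ are dead, are full by (L$_E$).

**Step 5: all $P_k^-$ and $E_k^-$ become full.** In every $C_{g_k}$ the full roots $E_i^+,E_j^+,Q_k^+$ give $a\sim b\sim n_+\sim n_-$, so $an_-$ and $bn_-$ are dead: $P_i^-$ has $g_j$ dead and $P_j^-$ has $g_i$ dead. The full roots $P_i^+,P_j^+,Q_k^-$ give $a\sim b\sim m_+\sim m_-$, so $bm_-$ and $am_-$ are dead: $E_i^-$ has $g_j$ dead and $E_j^-$ has $g_i$ dead. Letting the cube vary, at each $P_k^-$ both $g_i,g_j$ are dead, hence $e_j,e_i$ are dead and the root is full. At each $E_k^-$ both $g_i,g_j$ are dead, hence $f_j,f_i$ are dead and the root is full.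

All $24$ roots are full. Since $\Lambda_\rho$ is generated by $\Omega\cap\rho^\perp$ and $\Delta$ by the $t_\rho(\Lambda_\rho)$, we get $\Pi=\pi_1(X)=1$. With Step 3 of Section 8 this proves the existence part of Theorem A. The slopes $s'(E_1^-)$ and $s'(E_2^-)$ were never used.

## 14. Euler characteristic and signature

**Step 1: $\chi(A)=16$.** Since $A$ is aspherical with $\pi_1(A)=\Delta$ of index $192$ in $\Gamma$, and $\Gamma_1$ has index $4$ in $\Gamma$, multiplicativity of the rational Euler characteristic gives $\chi(A)=192\,\chi(\Gamma)=48\,\chi(\Gamma_1)$. The subsets $S$ with $W_S$ finite are those listed under (i)–(iv) in Section 6. There are $10$ single generators. There are $6$ pairs $cc$ and $12$ pairs $dd$ of order $4$, and $12$ pairs $cd$ of order $6$. There are $4$ triples $ccc$ and $8$ triples $ddd$ of order $8$, and $6$ triples $ccd$ and $12$ triples $cdd$ of type $A_3$, order $24$. Finally there is one quadruple $cccc$ of order $16$, and there are $4$ quadruples $cddd$ of order $192$. So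
$$\chi(\Gamma_1)=1-\tfrac{10}2+\left(\tfrac64+\tfrac{12}4+\tfrac{12}6\right)-\left(\tfrac48+\tfrac88+\tfrac6{24}+\tfrac{12}{24}\right)+\left(\tfrac1{16}+\tfrac4{192}\right)=\tfrac13 ,$$
and $\chi(A)=16$.

**Step 2: $b_2(X)=30$.** Tori and closed $3$-manifolds have $\chi=0$, so $\chi(X)=\chi(M)=2\chi(A)-\chi(N)=32$. As $X$ is simply connected, $b_2(X)=\chi(X)-2=30$.

**Step 3: $\sigma(X)=0$.** By Novikov additivity, $\sigma(X)$ is the signature of the truncated $M$ plus signatures of copies of $D^2\times T^2$. The latter vanish, because $H_2(D^2\times T^2)$ is generated by $\{0\}\times T^2$, which can be pushed off itself. The truncated $M$ has the orientation-reversing involution that exchanges the two halves, so its signature is zero. This completes the proof of Theorem A. $\blacksquare$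

## 15. Infinitely many fillings of one hyperbolic manifold

We prove Theorem B. The manifold $M$, the double of $A$, does not depend on the slopes. Letting $s'(E_1^-)$ and $s'(E_2^-)$ run over all primitive vectors, up to sign, we get infinitely many fillings $(X,L)$ of $M$. All are simply connected by Sections 12 and 13, with $\chi=32$, $b_2=30$ and $\sigma=0$ by Section 14. It remains to see that each is diffeomorphic, as a pair, to only finitely many others.

**Step 1: a diffeomorphism of pairs gives an isometry that carries meridians to meridians.** A diffeomorphism $(X_1,L_1)\to(X_2,L_2)$ between two of them restricts to a diffeomorphism $M\to M$. By Mostow–Prasad rigidity this is homotopic to an isometry $f$. The diffeomorphism carries meridians of $L_1$ to meridians of $L_2$, so $f$ carries the free homotopy classes, up to inversion, of the former to those of the latter.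

**Step 2: the classes determine the slopes.** Slopes at different cusps are never conjugate in $\pi_1(M)$, since their parabolic fixed points are in different orbits. If an element conjugates a nontrivial element of a cusp group to another element of the same cusp group, it fixes the parabolic fixed point, so it lies in the stabilizer of that cusp. This is the abelian group $\mathbb Z^3$, so the two elements are equal. Hence distinct slopes at a cusp, taken up to sign, give classes that are not conjugate, even up to inversion.

**Step 3: count.** So the isometry $f$ and the slopes of the first filling determine the slopes of the second. Since $M$ has finite volume, $\mathrm{Isom}(M)$ is finite, and each pair is equivalent to only finitely many others. As there are infinitely many slope choices, infinitely many of the pairs are pairwise non-diffeomorphic. $\blacksquare$
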